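# Linear functors between derived categories and kernels on the fibre product

## 1. The guess that a linear functor lives on the fibre product

Let $\mathbb K$ be a field, let $S,X_1,X_2$ be smooth projective varieties over $\mathbb K$, and let $f_i\colon X_i\to S$ be morphisms of $\mathbb K$-varieties. Write $\mathrm D^b(X)$ for the bounded derived category of coherent sheaves on $X$. All pullbacks, push-forwards and tensor products are derived, and all functors are $\mathbb K$-linear. For $\mathcal E\in \mathrm D^b(X_1\times X_2)$ the Fourier–Mukai functor with kernel $\mathcal E$ is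
$$\Phi_{\mathcal E}=p_{2*}(\mathcal E\otimes p_1^*(-))\colon \mathrm D^b(X_1)\to \mathrm D^b(X_2).$$

**Definition.** A functor $F\colon \mathrm D^b(X_1)\to \mathrm D^b(X_2)$ is *$S$-linear* if $F(\mathcal A\otimes f_1^*\mathcal C)\cong F(\mathcal A)\otimes f_2^*\mathcal C$ for all $\mathcal A\in \mathrm D^b(X_1)$ and $\mathcal C\in \mathrm D^b(S)$.

Let $i\colon X_1\times_SX_2\hookrightarrow X_1\times X_2$ be the closed embedding of the fibre product. Two facts are given to us.

* **(A)** Every full exact functor $F\colon \mathrm D^b(X_1)\to \mathrm D^b(X_2)$ is isomorphic to $\Phi_{\mathcal E}$ for an $\mathcal E\in \mathrm D^b(X_1\times X_2)$ that is unique up to isomorphism.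
* **(B)** If $\mathcal E\in \mathrm D^b(X_1\times_SX_2)$, then $\Phi_{i_*\mathcal E}$ is $S$-linear.

The survey "Fourier-Mukai functors: a survey" by Alberto Canonaco and Paolo Stellari (arXiv:1109.3083, 2011) asks for a converse of (B):

* **(i)** Given a full exact $S$-linear $F$, are there $\mathcal E\in \mathrm D^b(X_1\times_SX_2)$ and an isomorphism $F\cong\Phi_{i_*\mathcal E}$?
* **(ii)** Is such an $\mathcal E$ on the fibre product unique up to isomorphism?

The first guess is *yes* twice. For (i): an $S$-linear functor does not distinguish a function on $S$ pulled back through $f_1$ from the same function pulled back through $f_2$. So its kernel should satisfy the equations $f_1^*h=f_2^*h$, and these are the equations of $X_1\times_SX_2$. For (ii): the kernel on $X_1\times X_2$ is unique, and a closed embedding should lose nothing.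

We test this guess, find where it is weak, and then show that both answers are **no**, over every field.

**Conventions.** "$\operatorname{RHom}(P,Q)=\mathbb K[-d]$" means that $\operatorname{Hom}(P,Q[j])$ is one-dimensional for $j=d$ and zero otherwise. $\mathrm D^{\le a},\mathrm D^{\ge a},\mathrm D^{[a,b]}$ and $\tau^{\le a}$ refer to the standard t-structure. Recall that $\operatorname{Hom}(P,Q)=0$ if $P\in \mathrm D^{\le a}$ and $Q\in \mathrm D^{\ge a+1}$; that $\operatorname{Hom}(T[-a],Q)=\operatorname{Hom}(T,H^a(Q))$ if $T$ is a sheaf and $Q\in \mathrm D^{\ge a}$; and that truncation triangles are functorial. The *fibre* of a morphism is its cone shifted by $[-1]$. For a closed embedding $i$, the functor $i_*$ is exact and fully faithful on sheaves; on derived categories it is t-exact and conservative. We often write $N$ for $i_*N$ when $N$ is a sheaf.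

## 2. The guess over a point and for sheaf kernels

**The base is a point.** If $S=\operatorname{Spec}\mathbb K$, the fibre product is the product, $i$ is the identity, and (A) says yes to both questions.

**The source is a point.** Let $X_1=\operatorname{Spec}\mathbb K$. Then $f_1=\iota_s$ is the inclusion of a $\mathbb K$-point $s\in S$. Write $X=X_2$ and $f=f_2$. Now $X_1\times X_2=X$, the fibre product is the scheme-theoretic fibre $Z=f^{-1}(s)$, and $i\colon Z\hookrightarrow X$ is its inclusion. A kernel is an object $E\in \mathrm D^b(X)$ and $\Phi_E(V)=V\otimes_{\mathbb K}E$. Evaluating at $V=\mathbb K$ gives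
$$\Phi_E\cong\Phi_{i_*\mathcal E}\iff E\cong i_*\mathcal E.\tag{1}$$
The hypotheses on $F=\Phi_E$ become conditions on $E$.

*Fullness.* If $F$ is full, then $\operatorname{Hom}(\mathbb K,\mathbb K[j])\to\operatorname{Hom}(E,E[j])$ is surjective for all $j$. So either $E=0$ or $\operatorname{RHom}(E,E)=\mathbb K$. Conversely, if $\operatorname{RHom}(E,E)=\mathbb K$, then $F$ is fully faithful, because every $V\in \mathrm D^b(\operatorname{Spec}\mathbb K)$ is a finite sum of shifts of $\mathbb K$.

**Definition.** Call $E\in \mathrm D^b(X)$ *exceptional* if $\operatorname{RHom}(E,E)=\mathbb K$.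

For example, $\mathcal O_{\mathbb P^n}$ is exceptional on $\mathbb P^n$. A skyscraper $k(x)$ at a $\mathbb K$-point of a surface is not, since $\operatorname{Ext}^1(k(x),k(x))$ is the tangent space.

*Support.* If $F$ is $S$-linear, then $\operatorname{supp}E\subset f^{-1}(s)$. Indeed, let $x\in X$ be a closed point with $t=f(x)\ne s$ and put $\mathcal C=k(t)$. Then $E\otimes f^*k(t)\cong\iota_s^*k(t)\otimes_{\mathbb K} E=0$. Tensoring with $k(x)$ gives $(E\otimes k(x))\otimes_{k(x)}(f^*k(t)\otimes k(x))=0$. The second factor is nonzero, since its $H^0$ is $k(x)$. Hence $E\otimes k(x)=0$, and $x\notin\operatorname{supp}E$.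

The following device will be used several times. Let $T\subset X$ be closed, let $j\colon V\hookrightarrow X$ be an open subset containing $T$, and let $G\in \mathrm D^b(X)$ be supported in $T$. Then
$$G\to j_*j^*G\quad\text{is an isomorphism.}\tag{2}$$
This is clear on $V$; on $X\setminus T$ both sides vanish; and these two open sets cover $X$. Consequently two objects supported in $T$ that become isomorphic on $V$ are isomorphic, and $\operatorname{Hom}_X(G',G)=\operatorname{Hom}_X(G',j_*j^*G)=\operatorname{Hom}_V(G'|_V,G|_V)$.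

**The case $X=S$, $f=\mathrm{id}$, $\dim S=n>0$.** Let $F$ be full, exact and $S$-linear. Then $E$ is supported at $s$. The line bundle $\omega_S$ is trivial near $s$, so $E\otimes\omega_S\cong E$ by (2), and Serre duality gives $\operatorname{Hom}(E,E[n])\cong\operatorname{Hom}(E,E)^*$. If $E\ne0$ this is nonzero, which contradicts $\operatorname{RHom}(E,E)=\mathbb K$. So $E=0$, and the kernel on $Z$ is $0$ and only $0$. The guess is true here, but for a trivial reason. To get something interesting the fibre must have positive dimension.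

**The kernel is a sheaf.** Let $f\colon X\to S$ be arbitrary and let $E$ be an exceptional *sheaf* supported in $f^{-1}(s)$. Let $U$ be an affine neighbourhood of $s$, $V=f^{-1}(U)$, and let $h\in\mathcal O(U)$ vanish at $s$. Multiplication by $f^*h$ is an element of $\operatorname{End}(E|_V)=\operatorname{End}(E)=\mathbb K$, so it is a scalar. Since $E$ is coherent and supported where $f^*h=0$, this scalar is nilpotent. Hence it is $0$. These functions $f^*h$ generate the ideal of $Z$ in $V$, so $E$ is an $\mathcal O_Z$-module, that is, $E=i_*\mathcal E$ for a sheaf $\mathcal E$. If also $E\cong i_*\mathcal E'$ with $\mathcal E'\in \mathrm D^b(Z)$, then $\mathcal E'$ is a sheaf by t-exactness, and $\mathcal E'\cong\mathcal E$ because $i_*$ is fully faithful on sheaves. For sheaves the guess is true, twice.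

**Where this argument stops.** Let $E$ be an exceptional *complex* supported in $f^{-1}(s)$. The same reasoning (nilpotency is tested on a nonzero cohomology sheaf) shows that each $f^*h$ acts on $E|_V$ as the zero morphism in the derived category. Hence each cohomology sheaf $H^j(E)$ is an $\mathcal O_Z$-module. But $E$ is glued from its cohomology sheaves by higher extension classes *on $X$*. Nothing so far says that these classes come from $Z$, or that they come from $Z$ in one way only. So we must compare $\operatorname{Ext}_Z$ and $\operatorname{Ext}_X$.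

## 3. Ext groups on a divisor and on the ambient variety

Let $X$ be smooth and projective, and let $i\colon Z\hookrightarrow X$ be an effective Cartier divisor. Objects of $\mathrm D^b(X)$ are bounded complexes of locally free sheaves up to isomorphism, so $i^*$ maps $\mathrm D^b(X)$ to $\mathrm D^b(Z)$; it is left adjoint to $i_*$. For $P\in \mathrm D^b(Z)$ let $c=c_P\colon i^*i_*P\to P$ be the counit and $Q_P=\operatorname{cone}(c_P)$. By naturality of the counit, the adjoint of $i_*\varepsilon'$, for $\varepsilon'\in\operatorname{Hom}_Z(P,G)$, is $\varepsilon' c_P$. Thus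
$$i_*\colon\operatorname{Hom}_Z(P,G)\to\operatorname{Hom}_X(i_*P,i_*G)=\operatorname{Hom}_Z(i^*i_*P,G)\quad\text{is precomposition with }c_P.\tag{3}$$
The failure of $i_*$ to be bijective is therefore measured by $Q_P$.

**Lemma 1.** $i_*Q_P\cong i_*P\otimes\mathcal O_X(-Z)[2]$. Hence $P\in \mathrm D^{[a,b]}$ implies $Q_P\in \mathrm D^{[a-2,b-2]}$. If $P=N$ is a sheaf, then $Q_N\cong N(-Z)[2]$, so the fibre of $c_N$ is $N(-Z)[1]$, and $N(-Z)=H^{-1}(i^*i_*N)$.

*Proof.* By the projection formula $i_*i^*i_*P=i_*P\otimes\mathcal O_Z$, and the unit $\eta\colon i_*P\to i_*i^*i_*P$ is $i_*P$ tensored with $\mathcal O_X\to\mathcal O_Z$. Since $Z$ is Cartier, the kernel of $\mathcal O_X\to\mathcal O_Z$ is the line bundle $\mathcal O_X(-Z)$, so $\operatorname{cone}(\eta)=i_*P\otimes\mathcal O_X(-Z)[1]$. The triangle identity is $i_*c\circ\eta=\mathrm{id}$. The octahedral axiom for this composition gives a triangle $\operatorname{cone}(\eta)\to\operatorname{cone}(\mathrm{id})=0\to\operatorname{cone}(i_*c)\to\operatorname{cone}(\eta)[1]$. So $i_*Q_P=\operatorname{cone}(i_*c)\cong\operatorname{cone}(\eta)[1]$.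 This is the formula.

The statement about degrees follows because $i_*$ is t-exact and conservative. For a sheaf $N$, the object $Q_N$ has only $H^{-2}$, with push-forward $i_*(N(-Z))$; since $i_*$ is fully faithful on sheaves, $H^{-2}(Q_N)\cong N(-Z)$. The long exact cohomology sequence of the triangle $N(-Z)[1]\to i^*i_*N\to N$ gives the last assertion. $\square$

Apply $\operatorname{Hom}_Z(-,G[n])$ to $i^*i_*N\to N\to N(-Z)[2]\to i^*i_*N[1]$ and use (3). For a sheaf $N$ and $G\in \mathrm D^b(Z)$ we get the exact sequence
$$\operatorname{Hom}_X(N,i_*G[n-1])\to\operatorname{Hom}_Z(N(-Z),G[n-2])\to\operatorname{Hom}_Z(N,G[n])\xrightarrow{i_*}\operatorname{Hom}_X(N,i_*G[n])\to\operatorname{Hom}_Z(N(-Z),G[n-1]).\tag{4}$$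
If $G$ is a sheaf, then $i_*$ is bijective for $n=0$ and injective for $n=1$. It need not be surjective for $n=1$, and for $n\ge2$ it may fail to be injective. Two small examples on $X=\mathbb P^1$ with local coordinate $t$ at a $\mathbb K$-point $0$:

*Not surjective.* Let $Z$ be the reduced point $0$. Then $\operatorname{Ext}^1_Z(\mathbb K,\mathbb K)=0$, but $\operatorname{Ext}^1_X(k(0),k(0))=\mathbb K$.

*Not injective.* Let $Z=2\cdot 0=\operatorname{Spec}R$ with $R=\mathbb K[t]/(t^2)$, and let $G=[R\xrightarrow{t}R]$ in degrees $0,1$. Then $H^0(G)\cong H^1(G)\cong\mathbb K$. On a smooth curve $\operatorname{Ext}^2$ vanishes, so every object of $\mathrm D^b(\mathbb P^1)$ is the sum of its shifted cohomology sheaves. Hence $i_*G\cong k(0)\oplus k(0)[-1]\cong i_*(\mathbb K\oplus\mathbb K[-1])$. But $G\not\cong\mathbb K\oplus\mathbb K[-1]$ in $\mathrm D^b(Z)$: since $G$ is a bounded complex of free modules, $\operatorname{Hom}(G,\mathbb K[j])=0$ for large $j$, whereas $\operatorname{Ext}^j_R(\mathbb K,\mathbb K)=\mathbb K$ for all $j\ge0$.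

The second example nearly answers (ii). Take $f=[x_0^2:x_1^2]\colon\mathbb P^1\to S=\mathbb P^1$ and $s=[0:1]$, whose fibre is $2\cdot0$ with $0=[0:1]$. By (B) the functor $V\mapsto V\otimes_{\mathbb K}(k(0)\oplus k(0)[-1])$ is $S$-linear, and it has two non-isomorphic kernels on the fibre. But it is not full, since $k(0)\oplus k(0)[-1]$ has nontrivial idempotent endomorphisms. Question (ii) concerns full functors, so we need *exceptional* complexes glued from several cohomology sheaves on a divisor.

## 4. A chain of two curves whose multiples are fibres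

**The surface.** Let $y=[0:0:1]\in\mathbb P^2$. Let $\pi\colon X\to\mathbb P^2$ be the blow-up of $y$, with exceptional curve $D_1$, followed by the blow-up of a $\mathbb K$-point of $D_1$. Let $C\subset X$ be the strict transform of $D_1$, let $D$ be the last exceptional curve, and let $W=C+D$ be the total transform of $D_1$. Then:

* $C\cong D\cong\mathbb P^1$, $C^2=D_1^2-1=-2$, $D^2=-1$, and $C,D$ meet transversally in one $\mathbb K$-point $q$;
* $\mathfrak m_y\mathcal O_X=\mathcal O_X(-W)$, and $W\cdot C=D_1^2=-1$ (also $-2+1=-1$);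
* by adjunction $\omega_X|_C\cong\omega_C\otimes\mathcal O_C(-C)\cong\mathcal O_C(-2+2)=\mathcal O_C$.

A line bundle on $C\cong\mathbb P^1$ is determined by its degree, and $\mathcal O_C(n)$ denotes the one of degree $n$. In particular $\mathcal O_X(-nW)|_C\cong\mathcal O_C(n)$.

**The bases.** We want to keep $X$ but make the fibre thicker. For $k\ge1$ put
$$g_k=[x_2^k:x_0^k:x_0^{k-1}x_1:\dots:x_1^k]\colon\mathbb P^2\to S_k:=\mathbb P^{k+1},\qquad s=[1:0:\dots:0],\qquad \pi_k=g_k\pi .$$
This is a morphism because $x_2^k,x_0^k,x_1^k$ have no common zero. The fibre $g_k^{-1}(s)$ lies in the chart $x_2\neq0$, where, with $a=x_0/x_2$ and $b=x_1/x_2$, its ideal is $(a^k,a^{k-1}b,\dots,b^k)=\mathfrak m_y^k$. Hence the scheme-theoretic fibre of $\pi_k$ is $\pi_k^{-1}(s)=Z_k:=kW$. For $k=1$ the map $g_1$ permutes coordinates, so $\pi_1$ is the blow-down.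

Take $S=S_k$, $X_1=\operatorname{Spec}\mathbb K$ with $f_1=\iota_s$, and $X_2=X$ with $f_2=\pi_k$. Then $X_1\times X_2=X$, $X_1\times_SX_2=Z_k$, and $i=i_k\colon Z_k\hookrightarrow X$ is the inclusion of an effective Cartier divisor.

**Theorem.** There are $E_2,E_3\in \mathrm D^b(X)$ such that for $m=2,3$ and every $k\ge1$ the functor $F_m\colon \mathrm D^b(\operatorname{Spec}\mathbb K)\to \mathrm D^b(X)$, $V\mapsto V\otimes_{\mathbb K}E_m$, is exact, fully faithful and $S_k$-linear, with linearity isomorphisms natural in both variables, and: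

1. for $k=1$ there is no $\mathcal E\in \mathrm D^b(Z_1)$ with $F_2\cong\Phi_{i_*\mathcal E}$;
2. for every $k\ge3$ there are pairwise non-isomorphic $\mathcal E_\nu\in \mathrm D^b(Z_k)$, indexed by a $\mathbb K$-vector space of dimension $\ge k$, with $\Phi_{i_*\mathcal E_\nu}\cong F_3$ for all $\nu$.

Part 1 answers (i) negatively, with $S=\mathbb P^2$ and $f_2$ the blow-down. Part 2 answers (ii) negatively. Nothing is claimed about what happens under extra hypotheses, such as flatness of some $f_i$.

Section 6 shows that, for an exceptional $E$, linearity depends only on the *set* $\pi_k^{-1}(s)$, which is $W$ for all $k$. The fibre product, however, is the *scheme* $kW$. The same functor is therefore linear over all $S_k$ at once. On the thin fibre $W$ the gluing class of $E_2$ has no lift. On a thick fibre $kW$ the classes of $E_2$ and $E_3$ lift, and the last class has too many lifts.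

## 5. A tower of exceptional objects on $X$

Put $A=\mathcal O_C$ and $E_0=\mathcal O_D(-1)$. For an effective divisor $C$ with equation $\sigma_C$, the resolution $0\to\mathcal O(-C)\to\mathcal O\to\mathcal O_C\to0$ gives $\mathcal{RH}om(\mathcal O_C,G)=[G\xrightarrow{\sigma_C}G(C)]$ in degrees $0,1$ for a sheaf $G$. Hence:

* $\operatorname{RHom}(A,A)=R\Gamma(\mathcal O_C)\oplus R\Gamma(\mathcal O_C(-2))[-1]=\mathbb K\oplus\mathbb K[-2]$, since $\sigma_C$ acts as zero on $\mathcal O_C$ and $\mathcal O_C(C)=\mathcal O_C(-2)$. Also $A\otimes\omega_X\cong A$.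
* $\operatorname{RHom}(E_0,E_0)=R\Gamma(\mathcal O_D)\oplus R\Gamma(\mathcal O_D(-1))[-1]=\mathbb K$. So $E_0$ is exceptional.
* $\operatorname{RHom}(A,E_0)=\mathbb K[-1]$: the map $\mathcal O_D(-1)\to\mathcal O_D(-1)(C)$ is injective with cokernel $k(q)$, placed in degree $1$.

The next lemma makes new exceptional objects from old ones, each with one more copy of $\mathcal O_C$.

**Lemma 2.** Let $\operatorname{RHom}(Y,Y)=\mathbb K$ and $\operatorname{RHom}(A,Y)=\mathbb K[-d]$, let $0\ne u\colon A[-d]\to Y$, and let $E=\operatorname{cone}(u)$. Then $\operatorname{RHom}(E,E)=\mathbb K$ and $\operatorname{RHom}(A,E)=\mathbb K[-d-1]$.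

*Proof.* **Step 1: morphisms from $A$ to $E$.** The group $\operatorname{Hom}(A,A[-d][j])=\operatorname{Ext}^{j-d}(A,A)$ is $\mathbb K$ for $j=d,d+2$ and $0$ otherwise. The map $u_*\colon\operatorname{Hom}(A,A[-d][j])\to\operatorname{Hom}(A,Y[j])$ sends $\mathrm{id}$ to $u[d]\neq0$ for $j=d$, so it is an isomorphism there; for $j\ne d$ the target is $0$. So $u_*$ is always surjective, and $\operatorname{Hom}(A,E[j])$ is the kernel of $u_*$ in degree $j+1$. This is $\mathbb K$ for $j+1=d+2$ and $0$ otherwise.

**Step 2: morphisms from $Y$ to $E$.** By Serre duality and $A\otimes\omega_X\cong A$ we have $\operatorname{Hom}(Y,A[j])\cong\operatorname{Hom}(A,Y[2-j])^*$, which is $\mathbb K$ for $j=2-d$ and $0$ otherwise. So $\operatorname{Hom}(Y,A[-d][j])$ is $\mathbb K$ for $j=2$ and $0$ otherwise. Apply $\operatorname{Hom}(Y,-)$ to the triangle $Y\to E\to A[-d][1]\to Y[1]$. Then $\operatorname{Hom}(Y,E[j])$ is $\mathbb K$ for $j=0$ (from $\operatorname{End}(Y)$), $\mathbb K$ for $j=1$ (from $\operatorname{Hom}(Y,A[-d][2])$), and $0$ otherwise. Moreover a generator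 $\gamma$ of $\operatorname{Hom}(Y,E[1])$ maps to a generator $w$ of $\operatorname{Hom}(Y,A[-d][2])$ under $E[1]\to A[-d][2]$.

**Step 3: $\gamma u\ne0$.** Serre duality says that the pairing
$$\operatorname{Hom}(A[-d],Y)\times\operatorname{Hom}(Y,A[-d][2])\to\operatorname{Hom}(A[-d],A[-d][2])=\operatorname{Ext}^2(A,A)=\mathbb K$$
is perfect (we use $A\otimes\omega_X\cong A$; the trace on the one-dimensional $\operatorname{Ext}^2(A,A)$ is nonzero, hence injective). Both spaces on the left are one-dimensional, with generators $u$ and $w$. So $wu\ne0$, and since $wu$ is the image of $\gamma u$, also $\gamma u\ne0$.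

**Step 4: morphisms from $E$ to $E$.** By Step 1, $\operatorname{Hom}(A[-d],E[j])=\operatorname{Hom}(A,E[j+d])$ is $\mathbb K$ for $j=1$ and $0$ otherwise. By Step 3, $u^*\colon\operatorname{Hom}(Y,E[j])\to\operatorname{Hom}(A[-d],E[j])$ is an isomorphism for $j=1$. So $u^*$ is surjective for all $j$, and its kernel is $\mathbb K$ for $j=0$ and $0$ otherwise. The long exact sequence of $\operatorname{Hom}(-,E)$ for $A[-d]\to Y\to E$ identifies $\operatorname{Hom}(E,E[j])$ with this kernel. $\square$

Define inductively $E_{m+1}=\operatorname{cone}(A[-m-1]\xrightarrow{\ \ne0\ }E_m)$. Lemma 2, started at $E_0$ with $d=1$, gives for all $m\ge0$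
$$\operatorname{RHom}(E_m,E_m)=\mathbb K,\qquad\operatorname{RHom}(\mathcal O_C,E_m)=\mathbb K[-m-1].\tag{5}$$

We identify the first objects.

* $E_1$ is a non-split extension of $\mathcal O_C$ by $\mathcal O_D(-1)$. As $\operatorname{Ext}^1(\mathcal O_C,\mathcal O_D(-1))=\mathbb K$, such an extension is unique up to isomorphism of the middle term. The sequence $0\to\mathcal O_D(-C)\to\mathcal O_W\to\mathcal O_C\to0$ is an extension of this kind, since $\mathcal O_D(-C)=\mathcal O_D(-1)$. It is non-split because $\mathcal O_{W,q}$ is cyclic, while a direct sum of two nonzero modules over a local ring needs two generators. So $E_1\cong\mathcal O_W$.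
* There is a triangle $\mathcal O_W\to E_2\to\mathcal O_C[-1]$. So $H^0(E_2)=\mathcal O_W$, $H^1(E_2)=\mathcal O_C$, and the other cohomology sheaves vanish.
* There is a triangle $E_2\to E_3\to\mathcal O_C[-2]$. So $\tau^{\le1}E_3=E_2$, $H^2(E_3)=\mathcal O_C$, and $H^j(E_3)=0$ for $j>2$.

All $E_m$ are supported in $W$, which as a set is $\pi_k^{-1}(s)$ for every $k$. The sheaf $E_1=\mathcal O_W$ is covered by Section 2, so $E_2$ is the first candidate for a counterexample.

## 6. Linearity depends only on the support

By (5) the exact functor $F_m$ is fully faithful (Section 2). Section 2 also showed that for $S$-linearity the support must lie in the fibre over $s$. For exceptional objects this is enough.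

**Lemma 3.** Let $f\colon X\to S$ be a morphism of smooth projective varieties, $\iota_s\colon\operatorname{Spec}\mathbb K\to S$ a $\mathbb K$-point, and $E\in \mathrm D^b(X)$ with $\operatorname{RHom}(E,E)=\mathbb K$ and $\operatorname{supp}E\subset f^{-1}(s)$. Then $E\otimes f^*\mathcal C\cong\iota_s^*\mathcal C\otimes_{\mathbb K}E$, naturally in $\mathcal C\in \mathrm D^b(S)$.

*Proof.* **Step 1: the category generated by $E$.** Let $L\colon \mathrm D^b(\operatorname{Spec}\mathbb K)\to \mathrm D^b(X)$, $V\mapsto V\otimes_{\mathbb K}E$. It is exact and fully faithful, with right adjoint $\operatorname{RHom}(E,-)$. Its essential image $\mathcal T$ is a strictly full triangulated subcategory, and for $G\in\mathcal T$ the counit $\operatorname{RHom}(E,G)\otimes_{\mathbb K}E\to G$ is an isomorphism.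

**Step 2: $E\otimes f^*\mathcal C\in\mathcal T$ for all $\mathcal C$.** First let $\mathcal C$ be locally free of rank $r$, trivial on an open neighbourhood $U$ of $s$. The objects $E\otimes f^*\mathcal C$ and $E^{\oplus r}$ are supported in $f^{-1}(s)$ and become isomorphic on $f^{-1}(U)$. By (2) they are isomorphic, so $E\otimes f^*\mathcal C\in\mathcal T$. The $\mathcal C$ with $E\otimes f^*\mathcal C\in\mathcal T$ form a triangulated subcategory of $\mathrm D^b(S)$. Since $S$ is smooth projective, every object of $\mathrm D^b(S)$ is isomorphic to a bounded complex of locally free sheaves, so this subcategory is all of $\mathrm D^b(S)$. Hence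
$$\operatorname{RHom}(E,E\otimes f^*\mathcal C)\otimes_{\mathbb K}E\to E\otimes f^*\mathcal C\tag{6}$$
is an isomorphism, natural in $\mathcal C$.

**Step 3: the first factor of (6).** Let $M=f_*\mathcal{RH}om(E,E)$. Its cohomology sheaves are coherent and supported at $s$, so they have no higher cohomology and $H^j(R\Gamma(M))=\Gamma(H^j(M))$. But $R\Gamma(M)=\operatorname{RHom}(E,E)=\mathbb K$. A coherent sheaf supported at $s$ without global sections is zero, so $H^j(M)=0$ for $j\ne0$. The sheaf $H^0(M)$ is supported at $s$ with one-dimensional global sections, so it is $k(s)$. Thus $M\cong\iota_{s*}\mathbb K$. By the projection formula, naturally in $\mathcal C$,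
$$\operatorname{RHom}(E,E\otimes f^*\mathcal C)\cong R\Gamma(S,M\otimes\mathcal C)\cong R\Gamma(S,\iota_{s*}\iota_s^*\mathcal C)=\iota_s^*\mathcal C.$$
Insert this in (6). $\square$

Apply Lemma 3 to $f=\pi_k$ and $E=E_m$, and tensor with $V\in \mathrm D^b(\operatorname{Spec}\mathbb K)$. We get $F_m(V\otimes\iota_s^*\mathcal C)\cong F_m(V)\otimes\pi_k^*\mathcal C$, naturally in $V$ and $\mathcal C$. So $F_m$ is $S_k$-linear for every $k\ge1$. Only the two numbered parts of the Theorem remain, and by (1) they concern the objects $\mathcal E\in \mathrm D^b(Z_k)$ with $i_*\mathcal E\cong E_m$.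

## 7. $E_2$ is not a push-forward from $W$

An object on $W$ with the cohomology sheaves of $E_2$ is given by a class in $\operatorname{Ext}^2_W(\mathcal O_C,\mathcal O_W)$. We compute such groups.

**Lemma 4.** For $n\in\mathbb Z$,
$$\mathcal Hom_W(\mathcal O_C(n),\mathcal O_W)\cong\mathcal O_C(-n-1),\qquad\mathcal Ext^j_W(\mathcal O_C(n),\mathcal O_W)=0\quad(j>0),$$
and therefore $\operatorname{Ext}^j_W(\mathcal O_C(n),\mathcal O_W)=H^j(C,\mathcal O_C(-n-1))$ for all $j$.

*Proof.* Since $\mathcal O_C(n)=\mathcal O_C\otimes L$ with the line bundle $L=\mathcal O_X(-nW)|_W$, all these sheaves are those for $n=0$ tensored with $L^{-1}$. So let $n=0$. Away from $q$, $\mathcal O_C$ is locally $\mathcal O_W$ or $0$, and the vanishing is clear. Near $q$ let $u,v$ be local equations of $C,D$, so that $W=\{uv=0\}$. In $\mathcal O_W$ the annihilator of $u$ is $(v)$ and that of $v$ is $(u)$, so $\mathcal O_C=\mathcal O_W/u$ has the resolution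
$$\cdots\xrightarrow{u}\mathcal O_W\xrightarrow{v}\mathcal O_W\xrightarrow{u}\mathcal O_W\to\mathcal O_C\to0 .$$
Its dual $\mathcal O_W\xrightarrow{u}\mathcal O_W\xrightarrow{v}\mathcal O_W\xrightarrow{u}\cdots$ is exact except at the start. This is the vanishing. Globally, $\mathcal Hom_W(\mathcal O_C,\mathcal O_W)$ is the annihilator in $\mathcal O_W$ of the ideal of $C$, which is the ideal of $D$ in $W$, namely $\mathcal O_X(-D)/\mathcal O_X(-D-C)=\mathcal O_X(-D)|_C=\mathcal O_C(-1)$. The last assertion is the local-to-global spectral sequence. $\square$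

**Proof of part 1.** Let $k=1$, so $Z_1=W$, and suppose $E_2\cong i_*\mathcal E$ with $\mathcal E\in \mathrm D^b(W)$. Since $i_*$ is t-exact and fully faithful on sheaves, $H^0(\mathcal E)=\mathcal O_W$, $H^1(\mathcal E)=\mathcal O_C$, and the other cohomology sheaves vanish. So there is a truncation triangle
$$\mathcal O_W\to\mathcal E\to\mathcal O_C[-1]\xrightarrow{e}\mathcal O_W[1],\qquad e\in\operatorname{Ext}^2_W(\mathcal O_C,\mathcal O_W).$$
By Lemma 4 this group is $H^2(C,\mathcal O_C(-1))=0$. Hence $e=0$, $\mathcal E\cong\mathcal O_W\oplus\mathcal O_C[-1]$, and $E_2\cong\mathcal O_W\oplus\mathcal O_C[-1]$. Then $\operatorname{End}(E_2)$ contains two independent projectors, contrary to $\operatorname{End}(E_2)=\mathbb K$. $\blacksquare$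

The sequence (4) confirms this and shows the obstruction. With $N=\mathcal O_C$, $G=\mathcal O_W$, $n=2$, $Z=W$ and $\mathcal O_C(-W)=\mathcal O_C(1)$ it contains
$$0=\operatorname{Ext}^2_W(\mathcal O_C,\mathcal O_W)\to\operatorname{Ext}^2_X(\mathcal O_C,\mathcal O_W)\to\operatorname{Ext}^1_W(\mathcal O_C(1),\mathcal O_W)\to\operatorname{Ext}^3_W(\mathcal O_C,\mathcal O_W)=0 .$$
The second group is $\mathbb K$ by (5), and the third is $H^1(C,\mathcal O_C(-2))=\mathbb K$. So the class defining $E_2$ has a nonzero obstruction in $\operatorname{Ext}^1_W(\mathcal O_C(1),\mathcal O_W)$.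

## 8. Lifting to thicker fibres

One more layer of thickness kills the obstruction, for a simple reason: on passing from $Z_{j+1}$ to $Z_j$, the map on $\operatorname{Tor}_1$ is multiplication by the equation of $W$, and this is zero on $\mathcal O_W$-modules.

**Lemma 5.** Let $N$ be a coherent $\mathcal O_W$-module, $B\in \mathrm D^b(Z_j)$, $\tau\colon Z_j\hookrightarrow Z_{j+1}$ the inclusion, and $i=i_{j+1}$, so that $i_j=i\tau$. Every $\varepsilon\in\operatorname{Hom}_X(N,i_{j*}B[n])$ is of the form $i_*\varepsilon'$ with $\varepsilon'\in\operatorname{Hom}_{Z_{j+1}}(N,\tau_*B[n])$.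

*Proof.* **Step 1: the obstruction.** Let $\varepsilon^\flat\colon i^*i_*N\to\tau_*B[n]$ be the adjoint of $\varepsilon$. By (3), $\varepsilon=i_*\varepsilon'$ if and only if $\varepsilon^\flat=\varepsilon'c$. By Lemma 1 the fibre of $c\colon i^*i_*N\to N$ is $T[1]$ with $T=N(-Z_{j+1})=H^{-1}(i^*i_*N)$. So $\varepsilon'$ exists if and only if the restriction of $\varepsilon^\flat$ to $T[1]$ vanishes.

**Step 2: factor through $Z_j$.** The target of $\varepsilon^\flat$ is pushed forward by $\tau$, so by adjunction $\varepsilon^\flat$ factors through the unit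
$$i^*i_*N\to\tau_*\tau^*i^*i_*N=\tau_*i_j^*i_*N.\tag{7}$$
It suffices to show that the composite $T[1]\to i^*i_*N\to\tau_*i_j^*i_*N$ is zero. Since $Z_j$ is Cartier in $X$, the last object lies in $\mathrm D^{[-1,0]}$. A morphism from $T[1]$ to an object of $\mathrm D^{\ge-1}$ is determined by its effect on $H^{-1}$, and this may be computed after $i_*$, which is faithful on sheaves.

**Step 3: the map on $H^{-1}$.** Replace $i_*N$ by a bounded locally free resolution $\mathcal F^\bullet$ on $X$. Then (7) is the restriction $\mathcal F^\bullet|_{Z_{j+1}}\to\mathcal F^\bullet|_{Z_j}$, so on $X$ it is the map $N\otimes\mathcal O_{Z_{j+1}}\to N\otimes\mathcal O_{Z_j}$ of derived tensor products induced by $\mathcal O_{Z_{j+1}}\to\mathcal O_{Z_j}$. We compute it instead by resolving the second factor: the map is induced by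
$$[\mathcal O(-(j+1)W)\to\mathcal O]\to[\mathcal O(-jW)\to\mathcal O],$$
the inclusion in degree $-1$ and the identity in degree $0$. The equations of $Z_j$ and $Z_{j+1}$ kill $N$, so $H^{-1}$ of the two sides is $N(-(j+1)W)$ and $N(-jW)$, and the map between them is multiplication by the equation of $W$. It is $0$, since $N$ is an $\mathcal O_W$-module. So $\varepsilon^\flat|_{T[1]}=0$. $\square$

**$E_2$ comes from $Z_2$.** Apply Lemma 5 with $N=\mathcal O_C$, $j=1$, $B=\mathcal O_W$, and $\varepsilon\colon\mathcal O_C\to\mathcal O_W[2]$ the morphism whose shift $\mathcal O_C[-2]\to\mathcal O_W=E_1$ has cone $E_2$. Put $B_2=\operatorname{cone}(\varepsilon'[-2])\in \mathrm D^b(Z_2)$. Then $i_{2*}B_2\cong E_2$.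

**$E_3$ comes from $Z_3$.** Apply Lemma 5 with $N=\mathcal O_C$, $j=2$, $B=B_2$, and $\varepsilon\colon\mathcal O_C\to i_{2*}B_2[3]\cong E_2[3]$ the morphism whose shift has cone $E_3$. The cone of $\varepsilon'[-3]$ is an object of $\mathrm D^b(Z_3)$ with push-forward $E_3$.

Pushing forward along $Z_3\hookrightarrow Z_k$, we obtain for every $k\ge3$ an $\mathcal E\in \mathrm D^b(Z_k)$ with $i_{k*}\mathcal E\cong E_3$.

**Remark (why $E_2$ does not settle (ii)).** For $k\ge2$ the object of $\mathrm D^b(Z_k)$ with push-forward $E_2$ is unique up to isomorphism. Indeed, such objects are given by classes in $\operatorname{Ext}^2_{Z_k}(\mathcal O_C,\mathcal O_W)$. By (4) the kernel of $i_*$ on this group is a quotient of $\operatorname{Hom}_{Z_k}(\mathcal O_C(-kW),\mathcal O_W)=\operatorname{Hom}_W(\mathcal O_C(k),\mathcal O_W)=H^0(C,\mathcal O_C(-k-1))=0$, so $i_*$ is injective. If $e,e'$ are the classes of two such objects, an isomorphism of their push-forwards gives $i_*e'\circ\mu=\beta\circ i_*e$ with automorphisms $\mu$ of $\mathcal O_C$ and $\beta$ of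 $\mathcal O_W$, shifts omitted. These are automorphisms of sheaves, so they come from $Z_k$; by injectivity $e'\mu=\beta e$ on $Z_k$, and the two objects are isomorphic. For $E_3$ the relevant group moves up by one degree, from $H^0(C,\mathcal O_C(-k-1))=0$ to $H^1(C,\mathcal O_C(-k-1))$, which has dimension $k$.

## 9. A vector space of kernels for $F_3$

Fix $k\ge3$, $Z=Z_k$, $i=i_k$, and $\mathcal E\in \mathrm D^b(Z)$ with $i_*\mathcal E\cong E_3$. Put $B=\tau^{\le1}\mathcal E$ and $M=H^2(\mathcal E)=\mathcal O_C$. Then $i_*B\cong\tau^{\le1}E_3=E_2$, $H^0(B)=\mathcal O_W$, $H^1(B)=\mathcal O_C$, and there is a triangle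
$$B\xrightarrow{a}\mathcal E\xrightarrow{b}M[-2]\xrightarrow{e}B[1].\tag{8}$$
The plan is to change $e$ by classes that die on $X$. Different classes might still give isomorphic objects, because automorphisms of $B$ and $M$ act on them. The fact that $\operatorname{End}(E_3)=\mathbb K$ will exclude this.

**Step 1: many classes die on $X$.** Let
$$\Lambda=\ker\big(i_*\colon\operatorname{Hom}_Z(M,B[3])\to\operatorname{Hom}_X(i_*M,i_*B[3])\big).$$
The sequence (4) with $N=M$, $G=B$, $n=3$ reads
$$\operatorname{Hom}_X(\mathcal O_C,E_2[2])\to\operatorname{Ext}^1_Z(M(-Z),B)\to\operatorname{Hom}_Z(M,B[3])\xrightarrow{i_*}\operatorname{Hom}_X(i_*M,i_*B[3]).$$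
By (5), $\operatorname{RHom}(\mathcal O_C,E_2)=\mathbb K[-3]$, so the first group is $0$ and $\Lambda\cong\operatorname{Ext}^1_Z(M(-Z),B)$. Since $W\cdot C=-1$, $M(-Z)=\mathcal O_C(-kW)=\mathcal O_C(k)$.

We bound this group from below by two injections. From the triangle $\mathcal O_W\to B\to H^1(B)[-1]$ and $\operatorname{Hom}_Z(\mathcal O_C(k),H^1(B)[-1])=0$, the group $\operatorname{Ext}^1_Z(\mathcal O_C(k),\mathcal O_W)$ injects into $\operatorname{Ext}^1_Z(\mathcal O_C(k),B)$. Next, $\operatorname{Ext}^1_W(\mathcal O_C(k),\mathcal O_W)$ injects into $\operatorname{Ext}^1_Z(\mathcal O_C(k),\mathcal O_W)$, because an extension of $\mathcal O_W$-modules that splits over $\mathcal O_Z$ splits over $\mathcal O_W$. By Lemma 4, $\operatorname{Ext}^1_W(\mathcal O_C(k),\mathcal O_W)=H^1(C,\mathcal O_C(-k-1))$, of dimension $k$. Hence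
$$\dim_{\mathbb K}\Lambda\ge k.$$

**Step 2: endomorphisms of $B$ are seen on $X$.** We show that $i_*\colon\operatorname{End}_Z(B)\to\operatorname{End}_X(i_*B)$ is injective. By (3) this is the map $\operatorname{Hom}(B,B)\to\operatorname{Hom}(i^*i_*B,B)$ given by the counit, and its kernel is the image of $\operatorname{Hom}(Q_B,B)$. Since $B\in \mathrm D^{[0,1]}$, Lemma 1 gives $Q_B\in \mathrm D^{[-2,-1]}$. So $\operatorname{Hom}(Q_B,B)=0$.

**Step 3: the family.** For $\nu\in\Lambda$ put $e_\nu=e+\nu[-2]$ and choose a triangle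
$$B\xrightarrow{a_\nu}\mathcal E_\nu\xrightarrow{b_\nu}M[-2]\xrightarrow{e_\nu}B[1].$$
As $B\in \mathrm D^{\le1}$ and $M[-2]\in \mathrm D^{\ge2}$, this is the truncation triangle of $\mathcal E_\nu$. Since $i_*e_\nu=i_*e$, the identities of $i_*B$ and $i_*M[-2]$ extend to a morphism from the push-forward of this triangle to that of (8), that is, to an isomorphism $\theta_\nu\colon i_*\mathcal E_\nu\to i_*\mathcal E$ with
$$\theta_\nu\circ i_*a_\nu=i_*a,\qquad i_*b\circ\theta_\nu=i_*b_\nu.\tag{9}$$
So $i_*\mathcal E_\nu\cong E_3$, and $\Phi_{i_*\mathcal E_\nu}\cong F_3$ by (1).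

**Step 4: the $\mathcal E_\nu$ are pairwise non-isomorphic.** Let $\varphi\colon\mathcal E_\nu\to\mathcal E_{\nu'}$ be an isomorphism. By functoriality of truncation triangles there are $\beta\in\operatorname{Aut}(B)$ and $\mu\in\operatorname{Aut}(M)$ with
$$\varphi a_\nu=a_{\nu'}\beta,\qquad b_{\nu'}\varphi=\mu[-2]\,b_\nu,\qquad e_{\nu'}\,\mu[-2]=\beta[1]\,e_\nu.\tag{10}$$
Since $\operatorname{End}(i_*\mathcal E)=\operatorname{End}(E_3)=\mathbb K$, the automorphism $\theta_{\nu'}\circ i_*\varphi\circ\theta_\nu^{-1}$ of $i_*\mathcal E$ is a scalar $\lambda\in\mathbb K^*$, so $i_*\varphi=\lambda\,\theta_{\nu'}^{-1}\theta_\nu$. We show that $\beta$ and $\mu$ are the same scalar.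

*The automorphism $\beta$.* By (10) and (9),
$$i_*a_{\nu'}\circ i_*\beta=i_*\varphi\circ i_*a_\nu=\lambda\,\theta_{\nu'}^{-1}\theta_\nu\circ i_*a_\nu=\lambda\,\theta_{\nu'}^{-1}\circ i_*a=\lambda\,i_*a_{\nu'}.$$
Composition with $i_*a_{\nu'}$ is injective on $\operatorname{End}(i_*B)$, because its kernel is the image of $\operatorname{Hom}(i_*B,i_*M[-3])$, and this is $0$ as $i_*B\in \mathrm D^{\le1}$ and $i_*M[-3]\in \mathrm D^{\ge3}$. So $i_*\beta=\lambda$, and $\beta=\lambda$ by Step 2.

*The automorphism $\mu$.* By (10) and (9),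
$$i_*(\mu[-2])\circ i_*b_\nu=i_*b_{\nu'}\circ i_*\varphi=\lambda\,i_*b_{\nu'}\,\theta_{\nu'}^{-1}\theta_\nu=\lambda\,i_*b\,\theta_\nu=\lambda\,i_*b_\nu.$$
Composition with $i_*b_\nu$ is injective on $\operatorname{End}(i_*M[-2])$, because its kernel is the image of $\operatorname{Hom}(i_*B[1],i_*M[-2])$, and this is $0$ as $i_*B[1]\in \mathrm D^{\le0}$ and $i_*M[-2]\in \mathrm D^{\ge2}$. So $i_*\mu=\lambda$, and $\mu=\lambda$ because $i_*$ is faithful on sheaves.

The last equation of (10) now reads $\lambda e_{\nu'}=\lambda e_\nu$. Hence $e_\nu=e_{\nu'}$ and $\nu=\nu'$. So the $\mathcal E_\nu$ with $\nu\in\Lambda$ are pairwise non-isomorphic, and $\dim_{\mathbb K}\Lambda\ge k\ge3$, so over any field there are at least two of them. This proves part 2 of the Theorem. $\blacksquare$
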